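\title{The third iterate of $x^2+c$ decides irreducibility over every integer basepoint}

\begin{abstract}
Let $b,c$ be integers, let $\phi(x)=x^2+c$, and let $f_n=\phi^n(x)-b$, where $\phi^n$ is the $n$th iterate of $\phi$. We prove that for $n\ge 3$ the polynomial $f_n$ is irreducible over $\mathbb{Q}$ if and only if $f_{n+1}$ is; thus all $f_n$ are irreducible as soon as $f_3$ is. We also describe explicitly the pairs $(b,c)$ for which some $f_n$ is reducible, and we show that $3$ cannot be replaced by $2$. The proof descends, by norms and traces, to a system of equations in the quadratic field $\mathbb{Q}(\sqrt{b-c})$, and shows that a solution would violate the product formula for the Hilbert symbol.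
\end{abstract}

\section{Introduction}

Fix integers $b$ and $c$. Let $\phi(x)=x^2+c$, let $\phi^n$ be the $n$th iterate of $\phi$ under composition, and put
\[
f_n(x)=\phi^n(x)-b\qquad(n\ge1).
\]
The roots of $f_n$ are the points that $\phi^n$ sends to the basepoint $b$, and $f_n$ is irreducible exactly when one of them has the largest possible degree $2^n$. Irreducibility is meant over $\mathbb{Q}$; since $f_n$ is monic with integer coefficients, this is the same as irreducibility over $\mathbb{Z}$.

Since $f_{n+1}=f_n\circ\phi$, a factorization of $f_n$ gives a factorization of $f_{n+1}$. So all the information is in one number, the least $n$ for which $f_n$ is reducible (if there is one). How large can it be? It is $1$ for $(b,c)=(1,0)$, where $f_1=x^2-1$. It is $2$ for $(b,c)=(-4,0)$, where $f_1=x^2+4$ and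
\[
f_2=x^4+4=(x^2+2x+2)(x^2-2x+2).
\]
It is $3$ for $(b,c)=(-5,-1)$, as Theorem~\ref{thm:criterion}(b) below shows. We shall see that a first factorization at a higher level forces more auxiliary quantities to be squares, so one expects the examples to thin out. But the conditions change with $c$, and a count of conditions does not tell whether the examples stop, or where. The following conjecture, from the paper of Hindes \cite{Hindes}, predicts that there is no example at level $4$. It is known, by computer search, for all $c$ and all $b$ with $|b|\le 10^6$.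

\medskip
\noindent\textbf{Conjecture.} \emph{For all $b,c\in\mathbb{Z}$, the polynomial $\phi^3(x)-b$ is irreducible if and only if $\phi^4(x)-b$ is irreducible.}
\medskip

We prove the conjecture, and the same statement at all higher levels.

\begin{theorem}\label{thm:main}
Let $b,c\in\mathbb{Z}$ and $n\ge3$. Then $f_n$ is irreducible if and only if $f_{n+1}$ is irreducible. In particular \textup{(}$n=3$\textup{)} the conjecture holds; moreover, if $f_3$ is irreducible, then $f_n$ is irreducible for all $n\ge1$.
\end{theorem}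

The levels $1,2,3$ can be described completely. Put $T=c^2+c$.

\begin{theorem}\label{thm:criterion}
\begin{enumerate}
\item[(a)] Let $b,c\in\mathbb{Z}$. The polynomial $f_n$ is irreducible for all $n\ge1$ if and only if none of the following holds:
\begin{enumerate}
\item[(i)] $b-c$ is a square in $\mathbb{Z}$;
\item[(ii)] $b=c-4u^2(c+u^2)$ for some $u\in\mathbb{Z}$;
\item[(iii)] there are $r,m\in\mathbb{Z}$ with $m^2=2r^4+2cr^2+T$ and $b=c-4s^2(s^2-T)$, where $s=m+r^2$.
\end{enumerate}
\item[(b)] In Theorem~\ref{thm:main}, $3$ cannot be replaced by $2$: there are infinitely many pairs $(b,c)$ with $f_2$ irreducible and $f_3$ reducible. For example, for $c=-1$, $b=-5$ the polynomial $f_2=x^4-2x^2+5$ is irreducible, while $f_3=(x^4+2x^3+2)(x^4-2x^3+2)$.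
\end{enumerate}
\end{theorem}

For $c=0$, condition (iii) requires $m^2=2r^4$, hence $r=m=s=b=0$, a case covered by (i). So the polynomials $x^{2^n}-b$ are all irreducible if and only if $b$ is neither a square nor of the form $-4u^4$: here level $2$ already decides, and level $3$ is a feature of $c\ne0$.

The proof of Theorem~\ref{thm:main} has two parts. If $f_n$ is irreducible and $f_{n+1}$ is not, a certain element of a field of degree $2^n$ is a square. In Section~\ref{sec:descent} we push this relation down a tower of quadratic extensions. For $n\le2$ the result is (ii) and (iii) (Section~\ref{sec:low}). For $n\ge3$ we stop at the quadratic field $K=\mathbb{Q}(\sqrt{b-c})$ and obtain an algebraic integer $U\in K$ subject to three equations (Section~\ref{sec:system}). In the second part we compute the Hilbert symbol $(N(U),-c)_v$ at every place $v$ of $\mathbb{Q}$. It is $+1$ at the real place (Section~\ref{sec:real}), $-1$ at $2$ (Section~\ref{sec:two}) and $+1$ at the odd primes (Section~\ref{sec:odd}), which contradicts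 the product formula. Section~\ref{sec:four} carries out this argument for $c=4$, where it reduces to a congruence modulo $4$.

Throughout, $a_j=\phi^j(0)$; thus $a_0=0$, $a_1=c$, $a_2=T$ and $a_{j+1}=a_j^2+c$.

\section{Descent by norms and traces}\label{sec:descent}

Let $n\ge1$ and suppose that $f_n$ is irreducible. Let $\beta_n$ be a root of $f_n$, define $\beta_{j-1}=\phi(\beta_j)$ for $j=n,\dots,1$, and let $K_j=\mathbb{Q}(\beta_j)$. Then $\beta_0=b$ and
\[
\mathbb{Q}=K_0\subset K_1\subset\dots\subset K_n,\qquad \beta_j^2=\beta_{j-1}-c .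
\]
Each step has degree at most $2$ and $[K_n:\mathbb{Q}]=2^n$, so each step is quadratic, and the conjugate of $\beta_j$ over $K_{j-1}$ is $-\beta_j$. In particular $\beta_j$ has trace $0$ over $K_{j-1}$.

\begin{lemma}\label{lem:square}
Let $f_n$ be irreducible. Then $f_{n+1}$ is reducible if and only if $\beta_n-c$ is a square in $K_n$.
\end{lemma}

\begin{proof}
Let $\theta^2=\beta_n-c$. Then $\phi(\theta)=\beta_n$, so $\theta$ is a root of $f_{n+1}$ and $\mathbb{Q}(\theta)\supseteq K_n$. The degree of $\theta$ is $2^{n+1}=\deg f_{n+1}$ if $\theta\notin K_n$, and $2^n$ if $\theta\in K_n$.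
\end{proof}

The field $K_n$ is large and depends on $b$, so this criterion is hard to use directly. The tool for moving it to smaller fields is elementary. If $L/F$ is a quadratic extension and $z\in L$, then
\begin{equation}\label{eq:principle}
N(z)^2=N(z^2),\qquad (\operatorname{Tr}z)^2=\operatorname{Tr}(z^2)+2N(z),
\end{equation}
with norm and trace taken for $L/F$. One square in $L$ thus produces two squares in $F$.

\begin{example}[the case $n=1$]\label{ex:one}
Suppose that $f_1=x^2-(b-c)$ is irreducible and $f_2$ is reducible. Then $\beta_1-c=x_1^2$ with $x_1\in K_1$. Put $x_0=N(x_1)$ and $u=\frac12\operatorname{Tr}x_1$, two rational numbers. By \eqref{eq:principle},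
\[
x_0^2=(\beta_1-c)(-\beta_1-c)=c^2-(b-c)=T-b,\qquad 4u^2=-2c+2x_0 .
\]
The first equation gives $x_0\in\mathbb{Z}$. The second gives $2u^2\in\mathbb{Z}$, hence $u\in\mathbb{Z}$: for each prime $p$ the valuation $v_p(u)$ is an integer $\ge-\frac12$. Eliminating $x_0$ we find $b=T-(c+2u^2)^2=c-4u^2(c+u^2)$, which is condition (ii).
\end{example}

The same computation can be repeated at every step of the tower, and the orbit $a_1,a_2,\dots$ of $0$ appears.

\begin{lemma}\label{lem:tower}
Let $n\ge1$, let $f_n$ be irreducible and $f_{n+1}$ reducible, and write $\beta_n-c=x_n^2$ with $x_n\in K_n$. For $0\le j\le n-1$ put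
\[
x_j=N_{K_{j+1}/K_j}(x_{j+1}),\qquad u_j=\tfrac12\operatorname{Tr}_{K_{j+1}/K_j}(x_{j+1}),
\]
and let $\varepsilon_{n-1}=1$ and $\varepsilon_j=-1$ for $j\le n-2$. Then, for $0\le j\le n-1$,
\begin{equation}\label{eq:tower}
x_j^2=a_{n+1-j}-\beta_j,\qquad x_j=2u_j^2+\varepsilon_j\,a_{n-j}.
\end{equation}
\end{lemma}

\begin{proof}
Use descending induction on $j$ and apply \eqref{eq:principle} to $z=x_{j+1}$. For $j=n-1$ we get $x_{n-1}^2=(\beta_n-c)(-\beta_n-c)=c^2-\beta_n^2=a_2-\beta_{n-1}$ and $4u_{n-1}^2=-2c+2x_{n-1}$. For $j\le n-2$ we know that $x_{j+1}^2=a_{n-j}-\beta_{j+1}$, so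
\[
x_j^2=a_{n-j}^2-\beta_{j+1}^2=a_{n-j}^2+c-\beta_j=a_{n+1-j}-\beta_j,\qquad 4u_j^2=2a_{n-j}+2x_j .\qedhere
\]
\end{proof}

The second relation in \eqref{eq:tower}, at level $i+1$, says that $x_{i+1}-\varepsilon_{i+1}a_{n-1-i}$ is twice a square in $K_{i+1}$. This is a new square, and \eqref{eq:principle} applies to it in turn. The result is a system of equations in $K_i$; the signs in the definitions below are chosen so that $\varepsilon$ appears in one equation only.

\begin{lemma}\label{lem:system}
In the situation of Lemma~\ref{lem:tower}, let $0\le i\le n-2$ and put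
\[
e=a_{n-1-i},\qquad A=a_{n-i}=e^2+c,\qquad \varepsilon=\varepsilon_{i+1}.
\]
With norm and trace for $K_{i+1}/K_i$, define elements of $K_i$ by
\[
U=-\varepsilon u_i,\qquad q=2\varepsilon N(u_{i+1}),\qquad \rho=\operatorname{Tr}u_{i+1},\qquad R=\varepsilon\rho^2 .
\]
Then
\begin{align}
2U^2&=A+x_i,\qquad \beta_i=c-4U^2(U^2-A),\label{eq:U}\\
q^2&=2U^2+2eU-c,\label{eq:q}\\
\varepsilon\rho^2&=q-e-U,\label{eq:rho}\\
(U-R)^2&=2R^2+2eR+A.\label{eq:R}
\end{align}
\end{lemma}

\begin{proof}
Since $i\le n-2$, \eqref{eq:tower} gives $x_i=2U^2-A$ and $\beta_i=a_{n+1-i}-x_i^2=A^2+c-(2U^2-A)^2$, which is \eqref{eq:U}. Now take the norm and the trace of $2u_{i+1}^2=x_{i+1}-\varepsilon e$, using $N(x_{i+1})=x_i$ and $\operatorname{Tr}x_{i+1}=2u_i=-2\varepsilon U$. The norm gives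
\[
q^2=x_i+2eU+e^2=2U^2-A+2eU+e^2=2U^2+2eU-c .
\]
The trace gives $\operatorname{Tr}(u_{i+1}^2)=-\varepsilon(U+e)$, so \eqref{eq:principle} yields $\rho^2=-\varepsilon(U+e)+\varepsilon q$, which is \eqref{eq:rho}. Finally, substituting $q=R+e+U$ in \eqref{eq:q} gives $U^2-2UR=(R+e)^2+c$; adding $R^2$ to both sides gives \eqref{eq:R}.
\end{proof}

\section{The first three levels}\label{sec:low}

\begin{proposition}\label{prop:three}
The polynomial $f_3$ is reducible if and only if one of the conditions \textup{(i), (ii), (iii)} of Theorem~\ref{thm:criterion} holds.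
\end{proposition}

\begin{proof}
Suppose that $f_3$ is reducible. If $f_1=x^2-(b-c)$ is reducible, (i) holds. If $f_1$ is irreducible and $f_2$ is reducible, (ii) holds by Example~\ref{ex:one}. If $f_2$ is irreducible, apply Lemma~\ref{lem:system} with $n=2$, $i=0$. Then $e=c$, $A=T$, $\varepsilon=1$, and $s=U$, $q$, $r=\rho$ are rational numbers. Since $x_0^2=a_3-b$ we have $x_0\in\mathbb{Z}$; then $2s^2=T+x_0$ gives $s\in\mathbb{Z}$ as in Example~\ref{ex:one}, and $q,r\in\mathbb{Z}$ by \eqref{eq:q} and \eqref{eq:rho}. With $m=s-r^2$, equation \eqref{eq:R} reads $m^2=2r^4+2cr^2+T$ and \eqref{eq:U} reads $b=c-4s^2(s^2-T)$. This is (iii).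

Conversely, (i) makes $f_1$ reducible. If (ii) holds, then $(c+2u^2)^2=T-b$, so
\[
f_2=x^4+2cx^2+T-b=(x^2+c+2u^2)^2-4u^2x^2
\]
is a difference of squares, hence reducible. In both cases $f_3$ is reducible. Now assume (iii). The computation above tells us what to look for: there $\pm x_2$ were roots of $f_3$ of degree $4$, with trace $\pm2r$ and norm $x_0=2s^2-T$ over $\mathbb{Q}$. This suggests a factorization $f_3=g(x)g(-x)$, where $g$ is a monic quartic with $x^3$-coefficient $2r$ and constant term $2s^2-T$. Put $t=x^2$, $D=c+r^2$, $S=r(2D+m)$ and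
\[
h=2s^2-T=2m^2+4r^2m+2r^4-T=T+4r^2D+2r^4+4r^2m,
\]
where the last equality uses $m^2=2r^2D+T$. Let $G=t^2+2Dt+h$ and $H=2rt+2S$. We claim that
\[
f_3=(t^2+2ct+T)^2+c-b=G^2-tH^2=(G+xH)(G-xH).
\]
The left side is $t^4+4ct^3+(4c^2+2T)t^2+4cTt+(T^2+c-b)$. The coefficients of $G^2-tH^2$ are:
\begin{align*}
t^3&:\ 4D-4r^2=4c;\\
t^2&:\ 4D^2+2h-8rS=4D^2-8r^2D+4r^4+2T=4(D-r^2)^2+2T=4c^2+2T;\\
t^1&:\ 4(Dh-S^2)=4(DT+2r^4D-r^2m^2)=4cT+4r^2(T+2r^2D-m^2)=4cT;\\
t^0&:\ h^2=T^2+4s^2(s^2-T)=T^2+c-b.
\end{align*}
So $f_3$ is a product of two quartic polynomials.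
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}\textup{(b)}]
If $b<c$, then $f_1$ is irreducible. If moreover $T-b=N(\beta_1-c)$ is not a square in $\mathbb{Q}$, then $\beta_1-c$ is not a square in $K_1$, and $f_2$ is irreducible by Lemma~\ref{lem:square}.

For $c=-1$, $b=-5$ we have $b<c$ and $T-b=5$, so $f_2=x^4-2x^2+5$ is irreducible. On the other hand $f_3=x^8-4x^6+4x^4+4=(x^4+2)^2-4x^6$ factors as stated; this is (iii) with $r=1$, $m=0$, $s=1$.

To find infinitely many pairs, put $y=r^2$ and write the equation in (iii) as $m^2=(c+y)^2+y^2+c$. It holds with $m=c+y+1$ if $y^2+c=2(c+y)+1$. So let $r\ge3$, $r\equiv3\pmod7$, and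
\[
y=r^2,\qquad c=y^2-2y-1,\qquad m=y^2-y,\qquad s=m+y=y^2 .
\]
Then $T=c(c+1)=y^4-4y^3+3y^2+2y$, and (iii) holds for
\[
b=c-4s^2(s^2-T)=c-4y^5(4y^2-3y-2).
\]
By Proposition~\ref{prop:three}, $f_3$ is reducible. Since $y\ge9$ we have $b<c$. Modulo $7$ we have $y\equiv2$, $c\equiv-1$, $y^5\equiv4$ and $4y^2-3y-2\equiv1$, so
\[
T-b=c^2+4y^5(4y^2-3y-2)\equiv1+16\equiv3\pmod7 .
\]
The squares modulo $7$ are $0,1,2,4$, so $T-b$ is not a square and $f_2$ is irreducible. Since $c=(y-1)^2-2$ increases with $r$, we obtain infinitely many pairs.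
\end{proof}

\section{The system over the quadratic field}\label{sec:system}

One direction of Theorem~\ref{thm:main} follows from $f_{n+1}=f_n\circ\phi$. For the other we argue by contradiction, and from here to the end of Section~\ref{sec:odd} we assume:
\begin{equation}\label{eq:hyp}
n\ge3,\qquad f_n\text{ is irreducible},\qquad f_{n+1}\text{ is reducible}.
\end{equation}

At which level $i$ should Lemma~\ref{lem:system} be used? At level $0$ the second equation in \eqref{eq:U} merely expresses $b$ in terms of $U$, and the system can be solvable. For $n=3$, $c=-1$, $b=-81$ we have $e=0$, $A=-1$, $\varepsilon=-1$, and $(U,q,\rho)=(-2,-3,1)$ satisfies \eqref{eq:q}, \eqref{eq:rho} and $b=c-4U^2(U^2-A)$; and $f_3$ is irreducible by Proposition~\ref{prop:three}, because $-80$ is not a square, $u^2(u^2-1)\neq20$ and $s^4\ne20$. At level $1$ the same equation is a genuine constraint, since $\beta_1$ has trace $0$. Level $i=1$ is available exactly when $1\le n-2$; this is where $n\ge3$ enters.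

So let $K=K_1=\mathbb{Q}(\sqrt{b-c})$, let $\operatorname{Tr}$ and $N$ denote trace and norm for $K/\mathbb{Q}$, and let $U,q,\rho,R\in K$ be given by Lemma~\ref{lem:system} with $i=1$. Thus
\[
e=a_{n-2},\qquad A=a_{n-1},\qquad \varepsilon=1\ \text{ if } n=3,\qquad \varepsilon=-1\ \text{ if } n\ge4 .
\]
Taking the trace of $\beta_1=c-4U^2(U^2-A)$ gives
\begin{equation}\label{eq:trace}
c=2\operatorname{Tr}(U^4)-2A\operatorname{Tr}(U^2).
\end{equation}
The main object is the norm
\[
\mu=N(U).
\]
By \eqref{eq:principle}, $\operatorname{Tr}U^2=(\operatorname{Tr}U)^2-2\mu$ and $\operatorname{Tr}U^4=(\operatorname{Tr}U^2)^2-2\mu^2$.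

\medskip
\noindent\emph{Conventions on primes of $K$.} Let $\mathcal{O}_K$ be the ring of integers of $K$. For a prime $P$ of $K$ above $p$, let $K_P$ be the completion and $v_P$ the valuation with $v_P(p)=1$; it extends $v_p$, and its values on $K_P^\times$ form the group $\frac12\mathbb{Z}$ if $p$ ramifies and $\mathbb{Z}$ otherwise. If $p$ is inert or ramified, $P$ is unique, $K_P/\mathbb{Q}_p$ is quadratic, the global norm and trace agree with the local ones, and $v_p(N\xi)=2v_P(\xi)$. If $p$ splits, there are two embeddings $\xi\mapsto\xi_1,\xi_2$ of $K$ in $\mathbb{Q}_p$, and $\operatorname{Tr}\xi=\xi_1+\xi_2$, $N\xi=\xi_1\xi_2$. The residue field at $P$ is $\mathbb{F}_{p^2}$ if $p$ is inert and $\mathbb{F}_p$ otherwise. In all cases $v_p(\operatorname{Tr}\xi)\ge\min_{P\mid p}v_P(\xi)$.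

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $U^2\notin\mathbb{Q}$. Hence $K=\mathbb{Q}(U)$, $\mu\ne0$ and $\operatorname{Tr}U\ne0$.
\item[(b)] $c\ne0$, $c\mid e$, $c\mid A$, and $v_p(e)=v_p(A)=v_p(c)$ for every prime $p\mid c$.
\item[(c)] $U,q,\rho\in\mathcal{O}_K$. Hence $\mu\in\mathbb{Z}$, $\operatorname{Tr}U\in\mathbb{Z}$, and $c$ is even.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $U^2\in\mathbb{Q}$, then $\beta_1\in\mathbb{Q}$ by \eqref{eq:U}, which is false. If $\operatorname{Tr}U=0$, then $U^2=-\mu\in\mathbb{Q}$.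

(b) If $c=0$, then $A=0$ and \eqref{eq:trace} gives $(\operatorname{Tr}U^2)^2=2\mu^2$ with $\mu\in\mathbb{Q}^\times$, although $2$ is not a rational square. For $j\ge1$ we have $a_j=c(1+ck_j)$ with $k_j\in\mathbb{Z}$: take $k_1=0$ and $k_{j+1}=(1+ck_j)^2$. This applies to $e$ and $A$ because $n-2\ge1$.

(c) Since $\beta_1^2=b-c$ and $x_1^2=a_n-\beta_1$, the element $x_1$ is an algebraic integer, and so is $2U^2=A+x_1$. Hence $v_P(U)\ge0$ for $P\nmid2$, and $v_P(U)\ge-\frac12$ for $P\mid2$. Suppose that $v_P(U)<0$ for some $P\mid 2$. Then $v_P(U)=-\frac12$. All three terms on the right of \eqref{eq:q} are integral at $P$, so $v_P(q)\ge0$. Then \eqref{eq:rho} gives $v_P(\rho^2)=-\frac12$, so $v_P(\rho)=-\frac14\notin\frac12\mathbb{Z}$, which is impossible. Thus $U$ is integral; $q$ and $\rho$ are integral by \eqref{eq:q} and \eqref{eq:rho}; and $c$ is even by \eqref{eq:trace}.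
\end{proof}

\section{The sign of $\mu$}\label{sec:real}

When $c>0$ the orbit of $0$ grows so fast that $x_1^2=A^2+c-\beta_1$ is very close to $A^2$. This pins down both real conjugates of $U$ up to sign. Unlike the arguments at the finite primes, which use only \eqref{eq:q}--\eqref{eq:trace} and Lemma~\ref{lem:basic}, this one returns to the top of the tower, both to bound $\beta_1$ and to decide the sign of $x_1$.

\begin{proposition}\label{prop:real}
If $c>0$, then $\mu>0$.
\end{proposition}

\begin{proof}
Suppose that $c>0$ and $\mu<0$. Norms from an imaginary quadratic field are nonnegative, so $K$ is real, and its two real embeddings send $\beta_1$ to $\pm B$, where $B=\sqrt{b-c}>0$. The integers $a_j$ increase, because $a_{j+1}=a_j^2+c>a_j$. So $A=a_{n-1}\ge c^2+c\ge2$ and $1\le c\le A$.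

\emph{$f_n$ has no real root.} If $y$ were one, so would be $-|y|$, since $f_n$ is even. As $f_n$ is irreducible, there would be an embedding $K_n\to\mathbb{R}$ with $\beta_n\mapsto-|y|$. It would send the square $x_n^2=\beta_n-c$ to a negative number.

\emph{$B<A$.} The polynomial $\phi^{n-1}$ takes the value $A$ at $0$ and tends to $+\infty$. If $B\ge A$, there is a real $y$ with $\phi^{n-1}(y)=B$, and then $\phi^n(y)=B^2+c=b$, so $y$ is a real root of $f_n$.

\emph{$x_1>0$ at both real embeddings of $K$.} By transitivity of norms, $x_1=N_{K_n/K}(x_n)$, and $x_n\neq0$ because $\beta_n\ne c$. The embeddings $\sigma:K_n\to\mathbb{C}$ that extend a given real embedding of $K$ are permuted by complex conjugation, and none of them is real, since $\sigma(\beta_n)$ is a root of $f_n$. So they come in conjugate pairs, and the image of $x_1$ is a product of factors $|\sigma(x_n)|^2>0$.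

The images of $x_1^2=a_n-\beta_1$ are $A^2+c\mp B$, and
\begin{gather*}
(A-1)^2<A^2-A+1\le A^2+c-A<A^2+c-B,\\
A^2+c+B<A^2+c+A\le A^2+2A<(A+1)^2 .
\end{gather*}
Since $x_1>0$, this gives $|x_1-A|<1$, and \eqref{eq:U} gives $|U^2-A|=\frac12|x_1-A|<\frac12$ at both embeddings. Let $U_1>0>U_2$ be the two images of $U$; their signs differ because $\mu<0$. Then $|U_1^2-U_2^2|<1$ and $U_1^2,U_2^2>A-\frac12\ge\frac32$, so
\[
|\operatorname{Tr}U|=|U_1+U_2|=\frac{|U_1^2-U_2^2|}{|U_1|+|U_2|}<\frac1{2\sqrt{3/2}}<\frac12 .
\]
But $\operatorname{Tr}U$ is a nonzero integer by Lemma~\ref{lem:basic}.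
\end{proof}

\section{The case $c=4$ and the choice of the symbol}\label{sec:four}

We now look for arithmetic information on $\mu$ that is incompatible with Proposition~\ref{prop:real}. There are two sources. The first is \eqref{eq:q}, read modulo a prime that divides $U$.

\begin{lemma}\label{lem:goodprimes}
Let $p$ be a prime with $v_p(\mu)$ odd. Then $-c$ is congruent to a square modulo $p$.
\end{lemma}

\begin{proof}
The prime $p$ is not inert, for otherwise $v_p(\mu)=2v_P(U)$ would be even. So every $P\mid p$ has residue field $\mathbb{F}_p$, and some $P\mid p$ divides $U$, since $p\mid\mu$. By \eqref{eq:q}, $q^2\equiv-c\pmod P$.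
\end{proof}

The second source is \eqref{eq:R}. At a prime where $e$ and $A$ are small compared with $R$, it says that $w=(U-R)/R$ is close to a square root of $2$. Since $U=\varepsilon\rho^2(1+w)$, the norm $\mu$ is then a square times $N(1+w)$, and the model is $N(1+\sqrt2)=-1$ in $\mathbb{Q}_2(\sqrt2)$. The next lemma says how much of this survives when $w^2$ is only close to $2$.

\begin{lemma}\label{lem:onepluswr}
Let $F/\mathbb{Q}_2$ be a ramified quadratic extension with ring of integers $O$, and let $w\in F$ satisfy $w^2\in2+4O$. Then $N_{F/\mathbb{Q}_2}(1+w)\in3+4\mathbb{Z}_2$.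
\end{lemma}

\begin{proof}
Let $v$ be the valuation of $F$ with $v(2)=1$. Then $v(w)=\frac12$, so $N(w)\in2+4\mathbb{Z}_2$. From $w^2-\operatorname{Tr}(w)w+N(w)=0$ we get $\operatorname{Tr}(w)\,w=w^2+N(w)\in4O$. Hence $v(\operatorname{Tr}w)\ge\frac32$, and since $\operatorname{Tr}w\in\mathbb{Q}_2$, it lies in $4\mathbb{Z}_2$. Therefore $N(1+w)=1+\operatorname{Tr}w+N(w)\equiv3\pmod4$.
\end{proof}

\begin{example}[the case $c=4$]\label{ex:four}
Let $c=4$, so that $4\mid e$ and $4\mid A$. We show that \eqref{eq:hyp} is impossible.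

\emph{The prime $2$.} Put $\sigma=\operatorname{Tr}U^2$. Equation \eqref{eq:trace} reads $\sigma^2-2\mu^2=2+A\sigma\equiv2\pmod4$. So $\sigma$ is even and $\mu$ is odd, and $U$ is a unit at every $P\mid2$. In $q^2=2(U^2+eU-2)$ the bracket is a unit, so $v_P(q)=\frac12$ and $2$ ramifies. Then $R=q-e-U$ is a unit at $P$, and by \eqref{eq:R} the element $w=(U-R)/R$ satisfies $w^2=2+2e/R+A/R^2\in2+4O$, where $O$ is the ring of integers of $K_P$. By Lemma~\ref{lem:onepluswr}, $\mu=N(\rho)^2N(1+w)\equiv3\pmod4$.

\emph{The odd primes.} If $v_p(\mu)$ is odd, then $-4$ is a square modulo $p$ by Lemma~\ref{lem:goodprimes}, so $p\equiv1\pmod4$. Hence $|\mu|$ is an odd square times primes congruent to $1$, and $|\mu|\equiv1\pmod4$.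

\emph{The sign.} The two congruences force $\mu<0$, contrary to Proposition~\ref{prop:real}.

We used \eqref{eq:trace} only modulo $4$. For this particular $c$ there is a shortcut: with $\sigma=2Y$, $\mu$ odd and $A\equiv4\pmod8$, the equation gives $(Y-1)^2\equiv2\pmod4$, which is impossible. It is the argument above that extends to all $c$.
\end{example}

In the example, conditions at the odd primes, at $2$ and at the real place were played against each other. The device that does this for every $c$ is the Hilbert symbol, and Lemma~\ref{lem:goodprimes} tells us to pair $\mu$ with $-c$. We recall what we need from \cite[Ch.~III]{Serre}. Let $v$ be a prime $p$ or $\infty$, with $\mathbb{Q}_\infty=\mathbb{R}$. For $x,y\in\mathbb{Q}_v^\times$ the symbol $(x,y)_v$ is $1$ if $Z^2=xX^2+yY^2$ has a nonzero solution in $\mathbb{Q}_v$, and $-1$ otherwise. It is bilinear, it equals $1$ if one argument is a square, and so it depends only on $x$ and $y$ modulo squares. Moreover: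
\begin{enumerate}
\item[(H1)] for $p$ odd, $(x,y)_p=1$ if $v_p(x)$ and $v_p(y)$ are both even, and $(x,y)_p=\bigl(\frac yp\bigr)^{v_p(x)}$ if $y$ is a $p$-adic unit;
\item[(H2)] $(x,y)_2=(-1)^{\frac{x-1}2\cdot\frac{y-1}2}$ for $2$-adic units $x,y$;
\item[(H3)] $(x,y)_\infty=-1$ if and only if $x<0$ and $y<0$;
\item[(H4)] $\prod_v(x,y)_v=1$ for $x,y\in\mathbb{Q}^\times$.
\end{enumerate}
By Lemma~\ref{lem:basic}, $\mu$ and $-c$ are nonzero integers, so the symbols $(\mu,-c)_v$ are defined. For $c=4$ they equal $(\mu,-1)_v$, and the three steps of the example say that the symbol is $-1$ at $2$, $+1$ at odd primes and $+1$ at $\infty$. For general $c$ two things remain to be done: at $2$ the element $U$ need not be a unit and the class of $c$ modulo squares has to be found; and there may be odd primes dividing $c$, where Lemma~\ref{lem:goodprimes} says nothing.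

\section{The prime $2$}\label{sec:two}

\begin{proposition}\label{prop:two}
$(\mu,-c)_2=-1$.
\end{proposition}

\begin{proof}
Let $\gamma=v_2(c)\ge1$; by Lemma~\ref{lem:basic}, $v_2(e)=v_2(A)=\gamma$. Equation \eqref{eq:trace} can be written as $\operatorname{Tr}U^4=\frac c2\bigl(1+2\frac Ac\operatorname{Tr}U^2\bigr)$ with $A/c\in\mathbb{Z}$, so
\begin{equation}\label{eq:gamma}
v_2(\operatorname{Tr}U^4)=\gamma-1 .
\end{equation}
As in Example~\ref{ex:four} we want the term $2U^2$ to dominate in \eqref{eq:q}. If $U$ is a unit, this needs $\gamma\ge2$, so the value $\gamma=1$ must be excluded first.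

\emph{Step 1: $\gamma\ne1$.} Suppose that $\gamma=1$. Then $\operatorname{Tr}U^4$ is odd, and $\operatorname{Tr}U^4\equiv\operatorname{Tr}U^2\equiv\operatorname{Tr}U\pmod2$, so $\operatorname{Tr}U$ is odd. The discriminant $(\operatorname{Tr}U)^2-4\mu$ of the minimal polynomial of $U$ is then odd. It is a multiple of the discriminant of $K$, so $2$ is unramified. For each $P\mid2$, the equation $q^2=2(U^2+eU-\frac c2)$ gives $v_P(q)>0$, hence $v_P(q)\ge1$, hence $U^2+eU-\frac c2\equiv0\pmod P$. Here $e$ is even and $c/2$ is odd, so $(U-1)^2\equiv U^2-1\equiv0$ and $U\equiv1\pmod P$. Since $2\mathcal{O}_K$ is the product of the distinct primes above $2$, we get $U\in1+2\mathcal{O}_K$, and $\operatorname{Tr}U$ is even, a contradiction.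

\emph{Step 2: $2$ ramifies, and $v(U)=v(R)$ is an integer.} Choose $P\mid2$ with $\tau=v_P(U)\ge0$ minimal, and write $v=v_P$. By \eqref{eq:gamma}, $\gamma-1\ge4\tau$. It follows that $\gamma>2\tau+1$: for $\tau=0$ because $\gamma\ge2$, and for $\tau>0$ because $\gamma\ge4\tau+1$. Thus $v(c)>1+2\tau$ and $v(2eU)=1+\gamma+\tau>1+2\tau=v(2U^2)$, and \eqref{eq:q} gives $v(q)=\tau+\frac12$. The numbers $\tau$ and $\tau+\frac12$ are not both integers, so $2$ ramifies and $P$ is the only prime above $2$. Since $v(q)>\tau$ and $v(e)>\tau$, equation \eqref{eq:rho} gives $v(R)=\tau$. In particular $\rho\ne0$, and $\tau=2v(\rho)\in\mathbb{Z}$.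

\emph{Step 3: $c=2^{4\tau+2}c'$ with $c'\equiv1\pmod4$.} Let $O$ be the ring of integers of $K_P$ and $\pi$ a uniformizer. Then $\pi^2O=2O$, the residue field is $\mathbb{F}_2$, and $O=\mathbb{Z}_2[\pi]$, where $\pi$ is a root of an Eisenstein polynomial. So $\operatorname{Tr}1$ and $\operatorname{Tr}\pi$ are even, and $\operatorname{Tr}(O)\subseteq2\mathbb{Z}_2$. Because $\tau\in\mathbb{Z}$ we can write $U=2^\tau\eta$ with $\eta\in O^\times=1+\pi O$. If $\eta=1+\pi z$, then $\eta^2=1+2\pi z+\pi^2z^2\in1+2O$; if $\eta^2=1+2z'$, then $\eta^4=1+4z'+4z'^2\in1+4O$. Hence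
\[
\operatorname{Tr}\eta^2\in2+4\mathbb{Z}_2,\qquad\operatorname{Tr}\eta^4\in2+8\mathbb{Z}_2 .
\]
So $v_2(\operatorname{Tr}U^2)=2\tau+1$ and $v_2(\operatorname{Tr}U^4)=4\tau+1$, and \eqref{eq:gamma} gives $\gamma=4\tau+2$. Dividing \eqref{eq:trace} by $2^{4\tau+2}$,
\[
c'=\tfrac12\operatorname{Tr}\eta^4-2^{-4\tau-1}A\operatorname{Tr}U^2 .
\]
The first term lies in $1+4\mathbb{Z}_2$, and the second has valuation $-4\tau-1+(4\tau+2)+(2\tau+1)=2\tau+2\ge2$.

\emph{Step 4: $\mu$ modulo squares.} Put $w=(U-R)/R$. By \eqref{eq:R}, $w^2=2+2e/R+A/R^2$, where $v(2e/R)=3\tau+3$ and $v(A/R^2)=2\tau+2$ are at least $2$. So $w^2\in2+4O$, and Lemma~\ref{lem:onepluswr} gives $N(1+w)\equiv3\pmod4$. Since $U=\varepsilon\rho^2(1+w)$ and $N(\varepsilon)=1$, we have $\mu=N(\rho)^2N(1+w)$.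

Modulo squares, $\mu$ is the unit $N(1+w)\equiv3$ and $-c$ is the unit $-c'\equiv3\pmod4$. By (H2), $(\mu,-c)_2=-1$.
\end{proof}

\section{The odd primes}\label{sec:odd}

A \emph{$1$-unit} of a local field is an element congruent to $1$ modulo the maximal ideal. If the residue characteristic is odd, every $1$-unit is the square of a $1$-unit, by Hensel's lemma applied to $X^2-\xi$ at $X=1$. In the same way a $p$-adic unit is a square in $\mathbb{Q}_p$ if and only if it is a square modulo $p$. So $-1$ is a square in $\mathbb{Q}_p$ when $p\equiv1\pmod 4$, and $2$ is a square in $\mathbb{Q}_p$ when $p\equiv\pm1\pmod8$.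

Let $p$ be an odd prime dividing $c$ and let $a=v_p(c)=v_p(e)=v_p(A)\ge1$. Since $-c$ is not a unit, we need to know $\mu$ or $-c$ modulo squares in $\mathbb{Q}_p$. At a prime $P\mid p$ the three terms on the right of \eqref{eq:q} have valuations $2v_P(U)$, $a+v_P(U)$ and $a$. If $v_P(U)<a/2$ the first term dominates and we learn the class of $U$; if $v_P(U)>a/2$ the last term dominates and we learn the class of $-c$. The trace equation guarantees that the first alternative occurs at some $P$.

\begin{lemma}\label{lem:ABC}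
Let $p$ be an odd prime with $a=v_p(c)\ge1$.
\begin{enumerate}
\item[(A)] $\min_{P\mid p}v_P(U)\le a/4$.
\item[(B)] If $v_P(U)<a/2$, there is $w\in K_P$ with $w^2=2$ and $U\in\varepsilon(w-1)\,(K_P^\times)^2$; moreover $v_P(U)=2v_P(\rho)$.
\item[(C)] If $v_P(U)>a/2$, then $-c$ is a square in $K_P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(A) Otherwise $v_p(\operatorname{Tr}U^4)>a$ and $v_p(A\operatorname{Tr}U^2)>a$, while the left side of \eqref{eq:trace} has valuation $a$.

(B) Write \eqref{eq:q} as $q^2=2U^2\bigl(1+\frac eU-\frac c{2U^2}\bigr)$. The bracket is a $1$-unit, say $\kappa^2$ with $\kappa$ a $1$-unit, and $w=q/(U\kappa)$ satisfies $w^2=2$. Since $(w-1)(w+1)=1$, the element $w-1$ is a unit. By \eqref{eq:rho},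
\[
\varepsilon\rho^2=q-e-U=U\Bigl((w-1)+w(\kappa-1)-\frac eU\Bigr)=(w-1)\,U\,\xi
\]
with a $1$-unit $\xi$, because $\kappa-1$ and $e/U$ have positive valuation. As $\xi$ is a square, both claims follow.

(C) Write \eqref{eq:q} as $q^2=-c\bigl(1-\frac{2eU}c-\frac{2U^2}c\bigr)$. The bracket is a $1$-unit, hence a square.
\end{proof}

\begin{proposition}\label{prop:odd}
$(\mu,-c)_p=1$ for every odd prime $p$.
\end{proposition}

\begin{proof}
If $p\nmid c$, then $(\mu,-c)_p=\bigl(\frac{-c}p\bigr)^{v_p(\mu)}$ by (H1), and this is $1$ by Lemma~\ref{lem:goodprimes}. Let $p\mid c$ and $a=v_p(c)$. In each case below we show that $\mu$ is a square in $\mathbb{Q}_p$, or $-c$ is, or both have even valuation; then the symbol is $1$. We use \eqref{eq:trace} in the form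
\begin{equation}\label{eq:trace2}
2\operatorname{Tr}U^4=c+2A\operatorname{Tr}U^2,
\end{equation}
whose right side has valuation at least $a$. When this exceeds four times the valuation of $U$, the fourth powers of the two conjugates of $U$ must cancel to first order, which produces a primitive eighth root of unity in the residue field.

\emph{Case 1: $p$ is not split.} Let $P$ be the prime above $p$ and $\tau=v_P(U)$. By (A), $\tau\le a/4<a/2$. Take $w$ as in (B). Since $N(\varepsilon)=1$, we get $\mu\in N(w-1)\,(\mathbb{Q}_p^\times)^2$. If $w\in\mathbb{Q}_p$, then $N(w-1)=(w-1)^2$ and $\mu$ is a square.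

Let $w\notin\mathbb{Q}_p$. Then $2$ is not a square modulo $p$, and $K_P=\mathbb{Q}_p(w)$ has residue field $\mathbb{F}_{p^2}$: the prime $p$ is inert, $\tau\in\mathbb{Z}$, and $v_p(\mu)=2\tau$ is even. If $a$ is even we are done. We show that $a$ cannot be odd. If it were, then $4\tau<a$. Write $U=p^\tau\eta$ with $\eta$ a unit. By \eqref{eq:trace2}, $v_p(\operatorname{Tr}\eta^4)\ge a-4\tau>0$. Conjugation induces $z\mapsto z^p$ on the residue field, so the reduction $\bar\eta\in\mathbb{F}_{p^2}^\times$ satisfies $\bar\eta^{\,4}+\bar\eta^{\,4p}=0$. Then $\zeta=\bar\eta^{\,p-1}$ satisfies $\zeta^4=-1$, so it has order $8$, and $\zeta^{p+1}=\bar\eta^{\,p^2-1}=1$. Hence $p\equiv7\pmod8$, and $2$ is a square modulo $p$, a contradiction.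

\emph{Case 2: $p$ is split.} Let $U_1,U_2\in\mathbb{Z}_p$ be the images of $U$, numbered so that $\tau_1\le\tau_2$, where $\tau_k=v_p(U_k)\in\mathbb{Z}$. Then $\mu=U_1U_2$, and $\tau_1\le a/4<a/2$ by (A). All valuations are integers, so (B) shows that $\tau_k$ is even whenever $\tau_k<a/2$.

Suppose first that $\tau_1<\tau_2$. The left side $2(U_1^4+U_2^4)$ of \eqref{eq:trace2} has valuation $4\tau_1$, so $4\tau_1\ge a>0$. Then $v_p(2A(U_1^2+U_2^2))=a+2\tau_1>a$, the right side has valuation exactly $a$, and $a=4\tau_1$ is even. Also $\tau_1$ is even. If $\tau_2<a/2$, then $\tau_2$ is even. If $\tau_2=a/2$, then $\tau_2=2\tau_1$ is even. In both cases $\mu$ and $-c$ have even valuation. If $\tau_2>a/2$, then $-c$ is a square in $\mathbb{Q}_p$ by (C).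

Suppose now that $\tau_1=\tau_2=\tau$. Then $v_p(\mu)=2\tau$ is even, and we are done if $a$ is even. Let $a$ be odd. Then $4\tau<a\le v_p(U_1^4+U_2^4)$, so $(U_1/U_2)^4\equiv-1\pmod p$. Thus $\mathbb{F}_p^\times$ has an element of order $8$, and $p\equiv1\pmod8$. Part (B) applies at both primes and gives $w_1,w_2\in\mathbb{Q}_p$ with $w_1^2=w_2^2=2$ and $\mu\in\varepsilon^2(w_1-1)(w_2-1)\,(\mathbb{Q}_p^\times)^2$. If $w_2=w_1$, the product $(w_1-1)(w_2-1)$ is $(w_1-1)^2$; if $w_2=-w_1$, it is $1-w_1^2=-1$, a square in $\mathbb{Q}_p$. So $\mu$ is a square.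
\end{proof}

\section{End of the proofs}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $f_{n+1}=f_n\circ\phi$ is irreducible, so is $f_n$. For the converse assume \eqref{eq:hyp}. By Proposition~\ref{prop:real}, $\mu$ and $-c$ are not both negative, so $(\mu,-c)_\infty=1$ by (H3). By Propositions~\ref{prop:two} and~\ref{prop:odd}, $(\mu,-c)_2=-1$ and $(\mu,-c)_p=1$ for all odd $p$. The product of all the symbols is $-1$, which contradicts (H4). So for $n\ge3$ the irreducibility of $f_n$ implies that of $f_{n+1}$. If $f_3$ is irreducible, then $f_n$ is irreducible for $n\ge3$ by induction, and for $n\le2$ because $f_3=f_n\circ\phi^{3-n}$.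
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}\textup{(a)}]
By Theorem~\ref{thm:main}, all $f_n$ are irreducible if and only if $f_3$ is. Now apply Proposition~\ref{prop:three}.
\end{proof}

\begin{remark}
The proof treats all $n\ge3$ at once because $n$ enters the local computations only through $e$, $A$ and $\varepsilon$. Of $e$ and $A$ we used the relation $A=e^2+c$ and Lemma~\ref{lem:basic}(b); the sign $\varepsilon$ disappears from $\mu$, which is a norm from a quadratic field. The assumption $b\in\mathbb{Z}$ is used only in Lemma~\ref{lem:basic}(c), to make $\beta_1$ and then $U$ integral. The integrality of $U$ is needed at every place: at the real place $\operatorname{Tr}U$ must be an integer, and at the finite places the valuations of $U$ must be nonnegative.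
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hindes}
Wade Hindes, \emph{Classifying Galois groups of small iterates via rational points}, arXiv:1705.08353 (2017).

\bibitem{Serre}
Serre, \emph{A Course in Arithmetic}, Ch.~III.

\end{thebibliography}
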